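\title{Unit balls in $\mathbb{R}^3$ have unbounded chromatic number}

\begin{abstract}
We show that for all positive integers $k$ and $m$ there is a finite set $P\subset\mathbb{R}^3$ such that, for every coloring of $P$ with $k$ colors, some unit ball contains exactly $m$ points of $P$, all of the same color. This answers a question of Dam\'asdi and P\'alv\"olgyi. Near a suitable degenerate position, incidences between points and unit balls are governed by the polynomial $\alpha+as+bx+\beta-s^2x^2$, and the symmetries of this polynomial allow us to glue any representable hypergraph to an edge of another. The result extends to translates of every convex body in $\mathbb{R}^d$, $d\ge3$, with $C^4$ boundary of positive curvature, and to the dual problem. For unit balls in $\mathbb{R}^d$ the chromatic number is bounded if and only if $d\le2$.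
\end{abstract}

\section{Introduction}\label{sec:intro}

Given a finite set $P$ of points, we want to color it with few colors so that every unit ball that contains many points of $P$ contains two points of different colors. The question is whether ``few'' and ``many'' can be chosen independently of $P$.

A \emph{hypergraph} is a finite set $V$ of vertices together with a finite indexed family $E$ of subsets of $V$, its edges. Empty and repeated edges are allowed; repetitions affect no coloring property. A hypergraph is \emph{$m$-uniform} if all its edges have $m$ vertices. A family $\mathcal{S}$ of subsets of $\mathbb{R}^d$ defines on a finite set $P\subset\mathbb{R}^d$ the hypergraph with the edges $S\cap P$, $S\in\mathcal{S}$. Accordingly, $(V,E)$ is \emph{realizable} by a family $\mathcal{F}$ of subsets of $\mathbb{R}^d$ if there are distinct points $\hat p_v$ $(v\in V)$ and sets $S_e\in\mathcal{F}$ $(e\in E)$ such that $\hat p_v\in S_e$ exactly when $v\in e$. We say that $\mathcal{F}$ has \emph{bounded chromatic number} if there are positive integers $k$ and $m$ such that every hypergraph realizable by $\mathcal{F}$ has a coloring with $k$ colors in which no edge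 with at least $m$ vertices is monochromatic. The threshold $m$ discards the small edges. With $m=1$ no coloring exists as soon as some edge has a single vertex, and every increase of $m$ removes constraints. To prove that the chromatic number is unbounded one must therefore defeat every $k$ using only edges of arbitrarily large prescribed size.

On the line, unit balls are intervals. Color the points alternately from left to right; an interval with at least two points of $P$ contains two consecutive ones, so $k=m=2$ works. Two known results form the background in higher dimensions. A \emph{convex body} is a compact convex set with nonempty interior.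
\begin{itemize}
\item[(A)] For every convex body $C\subset\mathbb{R}^2$ there is an $m=m(C)$ such that every finite $P\subset\mathbb{R}^2$ can be colored with three colors so that no translate of $C$ contains at least $m$ points of $P$, all of the same color.
\item[(B)] For all $k$ and $m$ there is a hypergraph realizable by unit balls in $\mathbb{R}^5$, with all edges of size at least $m$, in which every $k$-coloring has a monochromatic edge.
\end{itemize}
A unit ball of $\mathbb{R}^{d+1}$ centered in a hyperplane meets it in a unit ball, so unboundedness passes from $\mathbb{R}^d$ to $\mathbb{R}^{d+1}$. Thus (A) and (B) decide the dimensions $d=2$ and $d\ge5$. The following question is posed by Dam\'asdi and P\'alv\"olgyi \cite{DP}.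

\medskip
\noindent\textbf{Problem.} \emph{Are there positive integers $k$ and $m$ such that every finite set $P\subset\mathbb{R}^3$ can be colored with $k$ colors so that no unit ball $B$ with $|B\cap P|\ge m$ has $B\cap P$ monochromatic?}
\medskip

There is a reason to guess yes. Unit balls and half-spaces in $\mathbb{R}^3$ both form three-parameter families, a unit sphere looks flat from a set of small diameter, and half-spaces behave well.

\begin{example}[Half-spaces in $\mathbb{R}^3$]\label{ex:halfspaces}
Six colors suffice, with $m=2$. Let $\Pi$ be the convex hull of $P$. The graph of vertices and edges of the polytope $\Pi$ is planar, so its vertices can be colored with five colors such that adjacent vertices differ. Give the other points of $P$ a sixth color. Let $H=\{\ell\ge c\}$, with $\ell$ linear, contain at least two points of $P$. The maximum of $\ell$ on $\Pi$ is attained at a vertex, and this vertex lies in $H$. If $H$ contains a point of $P$ that is not a vertex, we see two colors. Otherwise $H$ contains two vertices. If one of them does not maximize $\ell$, it has a neighbor with a larger value of $\ell$; if both do, the face of maximizers has positive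 dimension and contains an edge. In both cases $H$ contains two adjacent vertices.
\end{example}

The guess is wrong.

\begin{theorem}\label{thm:balls}
For all integers $k,m\ge1$ there are a finite set $P\subset\mathbb{R}^3$ and a finite family $\mathcal{S}$ of unit balls, each containing exactly $m$ points of $P$ and having no point of $P$ on its boundary, such that for every coloring of $P$ with $k$ colors some ball $B\in\mathcal{S}$ has all $m$ points of $B\cap P$ of the same color.
\end{theorem}

So the answer to the problem is no, for open and for closed balls alike. The method uses little about the ball. For $m\ge2$, the \emph{chromatic number} of an $m$-uniform hypergraph is the least number of colors in a coloring without monochromatic edges.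

\begin{theorem}\label{thm:bodies}
Let $d\ge3$ and let $C\subset\mathbb{R}^d$ be a convex body with $C^4$ boundary all of whose principal curvatures are positive (for example a ball or an ellipsoid).
\begin{itemize}
\item[(a)] For all $k,m$ there are a finite set $P\subset\mathbb{R}^d$ and finitely many translates of $C$, each containing exactly $m$ points of $P$, such that every $k$-coloring of $P$ makes one of these $m$-sets monochromatic.
\item[(b)] For all $k,m$ there is a finite family of translates of $C$ such that for every $k$-coloring of the family some point lies in exactly $m$ members, all of the same color.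
\item[(c)] For all $m\ge2$ and $r\ge1$ there is an $m$-uniform hypergraph realizable by translates of $C$ with chromatic number exactly $r$.
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:dim}
Unit balls in $\mathbb{R}^d$ have bounded chromatic number if and only if $d\le2$.
\end{corollary}

The proof has a combinatorial part and a geometric part. Section~\ref{sec:trees} builds Zykov-type hypergraphs that need many colors from a single operation, gluing a hypergraph to an edge of another. Section~\ref{sec:model} replaces unit balls by a polynomial model with more symmetry, and Section~\ref{sec:gluing} shows that the model is closed under gluing; this proves Theorem~\ref{thm:balls}. Section~\ref{sec:bodies} finds the same model on the boundary of a general body $C$, and Section~\ref{sec:consequences} derives the remaining statements.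

\section{Gluing and tree hypergraphs}\label{sec:trees}

Suppose we have a hypergraph in which every $(k-1)$-coloring has a monochromatic edge. In a $k$-coloring, a copy of it either has a monochromatic edge or contains a vertex of color $k$. In the second case we want to collect such vertices, one from each of $m$ copies, into an edge. We do not know in advance which vertex of a copy has color $k$, so an edge under construction must be extended by every vertex of the next copy. This is the operation we need.

Let $F=(V_F,E_F)$ and $G=(V_G,E_G)$ have disjoint vertex sets and let $e_0$ be a member of the family $E_F$. The \emph{gluing} $F*_{e_0}G$ of $G$ to $F$ along $e_0$ has vertex set $V_F\cup V_G$, and its edges are the members of $E_F$ other than $e_0$, the members of $E_G$, and the sets $e_0\cup\{w\}$ for $w\in V_G$.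

Fix $m\ge1$. We define $m$-uniform hypergraphs $H_k=H_k^{(m)}$ for $k\ge1$. Let $H_1$ have $m$ vertices and one edge containing all of them. Given $H_{k-1}$, we build hypergraphs $F_0,\dots,F_m$, in which some edges are \emph{marked} and the marked edges of $F_j$ have size $j$. Let $F_0$ have no vertices and the single edge $\emptyset$, which is marked. To obtain $F_{j+1}$ from $F_j$, go through the marked edges $e$ of $F_j$ one after another and glue a fresh copy $G_e$ of $H_{k-1}$ along $e$. A gluing removes only the edge along which it is made, so the marked edges that are still waiting remain available. The marked edges of $F_{j+1}$ are the new edges $e\cup\{w\}$, $w\in V(G_e)$. Put $H_k=F_m$. Its edges are the edges of the copies of $H_{k-1}$ and the marked edges of $F_m$, so it is $m$-uniform.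

One can picture a rooted tree of depth $m$ whose non-root nodes are the vertices of $H_k$: the children of each inner node carry a copy of $H_{k-1}$, and the marked edges of $F_m$ are the paths from the root to the leaves, with the root omitted. For $m=k=2$, the hypergraph $F_1$ has vertices $u,u'$ and edges $\{u,u'\},\{u\},\{u'\}$. Gluing an edge $\{w_1,w_2\}$ along $\{u\}$ creates the triangle $uw_1w_2$, and $H_2^{(2)}$ consists of two triangles joined by the edge $uu'$.

\begin{lemma}\label{lem:coloring}
Every coloring of $H_k$ with $k$ colors has a monochromatic edge.
\end{lemma}

\begin{proof}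
We use induction on $k$. With one color, the edge of $H_1$ is monochromatic. Let $k\ge2$ and fix a coloring with colors $1,\dots,k$. If some copy of $H_{k-1}$ used in the construction has no vertex of color $k$, then it is colored with $k-1$ colors, and by induction it has a monochromatic edge, which is an edge of $H_k$. Otherwise every copy contains a vertex of color $k$. We show that each $F_j$ has a marked edge all of whose vertices have color $k$. For $j=0$ take $\emptyset$. If $e$ is such an edge of $F_j$ with $j<m$, choose a vertex $w$ of color $k$ in $G_e$; then $e\cup\{w\}$ is such an edge of $F_{j+1}$. For $j=m$ we obtain a monochromatic edge of $H_k$.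
\end{proof}

All $H_k$ arise from copies of $H_1$ and $F_0$ by repeated gluing, so it would be enough to glue with unit balls. The natural attempt is to put the points of $G$ just outside the ball of $e_0$, close together, and to capture them one at a time by moving this ball slightly. But a configuration of unit balls cannot be shrunk, the balls of $G$ must avoid the points of $F$, and the other balls of $F$ must avoid the points of $G$. We pass to a limit of the geometry of unit balls in which scalings exist and these demands can be met.

\section{A polynomial model for unit balls}\label{sec:model}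

\subsection{Two circles}

We look for a position in which every point is almost on the boundary of every ball, so that tiny displacements decide all incidences. Take points on the unit circle centered at $(0,0,1)$ in the plane $X=0$, near the origin, and ball centers on the unit circle centered at the origin in the plane $Y=0$, near $(0,0,1)$:
\[
\bigl(0,\,y,\,1-v\bigr)\ \text{ with } v=\sqrt{1-y^2},\qquad \bigl(\sigma,\,0,\,u\bigr)\ \text{ with } u=\sqrt{1-\sigma^2}.
\]
The squared distance is $(1-u^2)+(1-v^2)+(u+v-1)^2=1+2(1-u)(1-v)$. For $y=x\delta$ and $\sigma=s\delta$ it equals $1+\frac12s^2x^2\delta^4+O(\delta^6)$. On arcs of length of order $\delta$, all distances are $1$ up to order $\delta^4$. Now displace points and centers so as to change the squared distances at this same order. A displacement along the third axis changes them at first order, so it should have size $\delta^4$. A displacement of the point along the first axis is multiplied by the coordinate difference $s\delta$, so it should have size $\delta^3$, and the same holds for a displacement of the center along the second axis. What remains at order $\delta^4$ is the following polynomial.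

For a \emph{point} $p=(x,a,\alpha)\in\mathbb{R}^3$ and a \emph{range} $q=(s,b,\beta)\in\mathbb{R}^3$ put
\[
\Phi(p,q)=\alpha+as+bx+\beta-s^2x^2 .
\]
We say that $q$ \emph{contains} $p$ if $\Phi(p,q)>0$ and \emph{misses} $p$ if $\Phi(p,q)<0$. A \emph{representation} of a hypergraph $(V,E)$ consists of points $p_v=(x_v,a_v,\alpha_v)$ $(v\in V)$ and ranges $q_e=(s_e,b_e,\beta_e)$ $(e\in E)$ such that $q_e$ contains $p_v$ if $v\in e$ and misses $p_v$ if $v\notin e$. These are finitely many strict inequalities between continuous functions, so they survive small perturbations. Hence a representable hypergraph has a representation in which the $x_v$ are pairwise distinct and the $s_e$ are pairwise distinct; we call it \emph{generic}.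

\begin{lemma}\label{lem:balls}
Every representable hypergraph is realizable by unit balls in $\mathbb{R}^3$, with no point on the boundary of a ball used.
\end{lemma}

\begin{proof}
Take a generic representation. For $\delta>0$ assign to $p=(x,a,\alpha)$ and $q=(s,b,\beta)$ the point $\hat p$ and the center $\hat q$,
\begin{align*}
\hat p&=\Bigl(\tfrac a4\delta^3,\ x\delta,\ \tfrac{x^2}{2}\delta^2+\tfrac{x^4}{8}\delta^4+\tfrac\alpha4\delta^4\Bigr),\\
\hat q&=\Bigl(s\delta,\ \tfrac b4\delta^3,\ 1-\tfrac{s^2}{2}\delta^2-\tfrac{s^4}{8}\delta^4-\tfrac\beta4\delta^4\Bigr).
\end{align*}
The terms without $a,\alpha,b,\beta$ are the Taylor expansions of the two circles. The squares of the first two coordinate differences are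
\[
s^2\delta^2-\tfrac{as}{2}\delta^4+O(\delta^6),\qquad x^2\delta^2-\tfrac{bx}{2}\delta^4+O(\delta^6).
\]
The third difference is $1-\rho$ with $\rho=\frac{s^2+x^2}{2}\delta^2+\bigl(\frac{\alpha+\beta}{4}+\frac{s^4+x^4}{8}\bigr)\delta^4$, and its square $1-2\rho+\rho^2$ is
\[
1-(s^2+x^2)\delta^2-\Bigl(\tfrac{\alpha+\beta}{2}+\tfrac{s^4+x^4}{4}\Bigr)\delta^4+\tfrac{(s^2+x^2)^2}{4}\delta^4+O(\delta^6).
\]
In the sum the terms of order $\delta^2$ cancel, and $(s^2+x^2)^2-s^4-x^4=2s^2x^2$ gives
\[
|\hat p-\hat q|^2=1-\tfrac{\delta^4}{2}\,\Phi(p,q)+O(\delta^6).
\]
There are finitely many pairs $(v,e)$, and $\Phi(p_v,q_e)\ne0$ for each. So for small $\delta$ the point $\hat p_v$ lies in the interior of the unit ball centered at $\hat q_e$ if $v\in e$, and outside this ball if $v\notin e$. The points $\hat p_v$ are distinct because the $x_v$ are.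
\end{proof}

\subsection{Shape of the ranges and symmetries}

The range $q=(s,b,\beta)$ contains the points with
\[
\alpha>s^2x^2-bx-as-\beta .
\]
For $s=0$ this is a half-space, and we call the range \emph{flat}. For $s\ne0$ it is the inside of a parabolic cylinder, which meets every line parallel to the $x$-axis in a bounded set. The parameter $s$ fixes both the slope in the $a$-direction and the curvature in the $x$-direction. Without the term $s^2x^2$ all ranges would be half-spaces, and Example~\ref{ex:halfspaces} would give a six-coloring. So this term, which enters the geometry of unit balls only at order $\delta^4$, is responsible for Theorem~\ref{thm:balls}.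

A pair of maps, one on points and one on ranges, that multiplies $\Phi$ by a positive constant turns representations into representations. We use four families of such pairs.

\begin{lemma}\label{lem:sym}
Let $D,\tau,c_0,c_1,c_2$ be real and $\mu,\lambda>0$. The pairs \textup{(S1)--(S3)} preserve $\Phi$, and the pair \textup{(S4)} multiplies $\Phi$ by $\mu^2$.
\begin{itemize}
\item[(S1)] $(x,a,\alpha)\mapsto(x+D,\,a,\,\alpha)$, \quad $(s,b,\beta)\mapsto(s,\,b+2Ds^2,\,\beta-Db-D^2s^2)$.
\item[(S2)] $(x,a,\alpha)\mapsto(x,\,a+2\tau x^2,\,\alpha-\tau a-\tau^2x^2)$, \quad $(s,b,\beta)\mapsto(s+\tau,\,b,\,\beta)$.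
\item[(S3)] $(x,a,\alpha)\mapsto(x,\,a+c_2,\,\alpha+c_0+c_1x)$, \quad $(s,b,\beta)\mapsto(s,\,b-c_1,\,\beta-c_0-c_2s)$.
\item[(S4)] $(x,a,\alpha)\mapsto(\lambda x,\,\mu\lambda a,\,\mu^2\alpha)$, \quad $(s,b,\beta)\mapsto(\mu s/\lambda,\,\mu^2b/\lambda,\,\mu^2\beta)$.
\end{itemize}
All four take generic representations to generic representations.
\end{lemma}

\begin{proof}
For (S1), the terms $\alpha+as$ do not change, and
\begin{align*}
&(b+2Ds^2)(x+D)+(\beta-Db-D^2s^2)-s^2(x+D)^2\\
&\quad=bx+\beta-s^2x^2+(Db-Db)+(2Ds^2x-2Ds^2x)+(2-1-1)D^2s^2 .
\end{align*}
The pair (S2) is (S1) with the roles of points and ranges exchanged, and $\Phi(p,q)=\Phi(q,p)$. Under (S3) the point map adds $c_0+c_1x+c_2s$ to $\Phi$ and the range map subtracts the same amount. Under (S4) each of the five terms $\alpha$, $as$, $bx$, $\beta$, $s^2x^2$ is multiplied by $\mu^2$. In all cases $x$ and $s$ are changed by injective maps.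
\end{proof}

The pair (S4) is the scaling that unit balls lack. The pair (S2) shows that flatness is a matter of viewpoint: any one range can be made flat, and in a generic representation all the others are then curved. The gluing argument exploits exactly this asymmetry.

\section{Gluing in the model}\label{sec:gluing}

\subsection{The mechanism}

Represent $F$ generically and use (S2) and (S3) to move the range of $e_0$ to $(0,0,0)$, the half-space $\alpha>0$. Now apply (S4) to $F$ with $\mu$ small and fixed and $\lambda\to0$. The points of $F$ converge to the points $(0,0,\mu^2\alpha_v)$ on a short segment of the $\alpha$-axis around the origin $o=(0,0,0)$. The vertices of $e_0$ end up above $o$ and the other vertices below. The remaining ranges of $F$ have curvature $\mu^2s_e^2/\lambda^2\to\infty$ and become thin around the plane $x=0$. Since $\Phi(o,q)=\beta$, this suggests three demands on the representation of $G$, which we leave unscaled. Its points should lie off the plane $x=0$, so that the thin ranges miss them. Its ranges should have $\beta<0$, so that they miss $o$ and with it the whole cluster. And for each vertex $w$ there should be a range with $\beta=0$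 that contains only $w$ from $G$: its boundary passes through $o$, so it cuts the cluster as the range of $e_0$ does.

\begin{example}\label{ex:triangle}
Let $F$ have vertices $u,u'$ and edges $e_0=\{u\}$, $e_1=\{u,u'\}$, and let $G$ have vertices $w_1,w_2$ and the edge $f=\{w_1,w_2\}$. The gluing is the triangle $uw_1w_2$ with the pendant edge $uu'$. Represent $F$ by $p_u=(0,0,1)$, $p_{u'}=(1,0,-1)$, $q_{e_0}=(0,0,0)$, $q_{e_1}=(1,0,3)$. After (S4) with $\mu=\frac12$ we have
\[
\tilde p_u=(0,0,\tfrac14),\qquad \tilde p_{u'}=(\lambda,0,-\tfrac14),\qquad \tilde q_{e_1}=(\tfrac1{2\lambda},0,\tfrac34).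
\]
For $G$ take $p_{w_1}=(1,0,-3)$, $p_{w_2}=(2,0,-3)$, $q_f=(0,5,-1)$, and add the ranges $r_1=(2,8,0)$ and $r_2=(0,2,0)$. All points have $a=0$, so $\Phi=\alpha+bx+\beta-s^2x^2$, and the values are
\[
\begin{array}{c|cccc}
 & \tilde q_{e_1} & q_f & r_1 & r_2\\ \hline
\tilde p_u & 1 & -\frac34 & \frac14 & \frac14\\[2pt]
\tilde p_{u'} & \frac14 & -\frac54+5\lambda & -\frac14+8\lambda-4\lambda^2 & -\frac14+2\lambda\\[2pt]
p_{w_1} & -\frac94-\frac1{4\lambda^2} & 1 & 1 & -1\\[2pt]
p_{w_2} & -\frac94-\frac1{\lambda^2} & 6 & -3 & 1
\end{array}
\]
For $\lambda\le\frac1{32}$ the positive entries in the four columns give the edges $\{u,u'\}$, $\{w_1,w_2\}$, $\{u,w_1\}$, $\{u,w_2\}$; see Figure~\ref{fig:triangle}. The curvature of $q_{e_1}$ is essential. The flat range $(0,1,1)$ also represents $e_1$, but it scales to $(0,\frac1{4\lambda},\frac14)$, which contains $p_{w_1}$ and $p_{w_2}$ when $\lambda$ is small.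
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=2.8cm,y=0.95cm]
\draw[->,gray] (-0.7,0) -- (2.55,0) node[right,black] {$x$};
\draw[->,gray] (0,-4.7) -- (0,1.7) node[above,black] {$\alpha$};
\draw[thick,domain=-0.15:2.15,samples=60,smooth] plot (\x,{4*\x*\x-8*\x}) node[right] {$r_1$};
\draw[thick] (-0.6,1.2) -- (2.3,-4.6) node[right] {$r_2$};
\draw[thick] (-0.05,1.25) -- (1.12,-4.6) node[right] {$q_f$};
\draw[dashed,domain=-0.072:0.072,samples=30,smooth] plot (\x,{400*\x*\x-0.75}) node[right] {$\tilde q_{e_1}$};
\fill (1,-3) circle (1.8pt) node[above] {$w_1$};
\fill (2,-3) circle (1.8pt) node[above] {$w_2$};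
\fill (0,0.25) circle (1.5pt);
\fill (0.025,-0.25) circle (1.5pt);
\draw[very thin] (0,0.25) -- (0.42,0.5) node[right] {$u$};
\draw[very thin] (0.025,-0.25) -- (-0.35,-0.7) node[left] {$u'$};
\end{tikzpicture}
\caption{Gluing the edge $\{w_1,w_2\}$ along $\{u\}$, drawn in the plane $a=0$ for $\lambda=1/40$. Each range is the region above its curve. The old points $u,u'$ cluster at the origin inside the thin old range $\tilde q_{e_1}$ (dashed). The range $q_f$ contains $w_1,w_2$ and passes above the cluster. The boundaries of $r_1$ and $r_2$ pass through the origin, separate $u$ from $u'$, and each range $r_i$ contains only $w_i$ of the two new points.}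
\label{fig:triangle}
\end{figure}

\subsection{Isolating the vertices by ranges through the origin}

In Example~\ref{ex:triangle} the coordinate $a$ was not needed. In general, suppose that all points of $G$ have $a=0$ and $x>0$. The range $(t,B,0)$ contains $(x,0,\alpha)$ exactly when $\alpha/x>t^2x-B$, a half-plane condition on $(x,\alpha/x)$. Isolating every vertex then forces the points $(x_w,\alpha_w/x_w)$ into convex position, which a given representation has no reason to satisfy. The third coordinate removes this constraint.

To isolate $w$, center a strongly curved range at $x=x_w$. Completing the square,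
\begin{equation}\label{eq:square}
\Phi\bigl((x,a,\alpha),(t,\,2t^2x_w,\,\beta)\bigr)=\alpha+at+\beta+t^2x_w^2-t^2(x-x_w)^2 .
\end{equation}
If $t$ is large and the value at $p_w$ is $1$, the last term makes the values at all other vertices negative. With $\beta$ free, the value $1$ is easy to arrange. But $\beta=0$ is prescribed, and the large term $t^2x_w^2$ must be canceled by something else. The term $at$ does this if $a$ is very negative, and (S3) can lower all $a_w$ by the same amount $A$. This raises $\beta_f$ by $As_f$, and a second shift, by $c_0$, compensates.

\begin{lemma}\label{lem:isolate}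
Every representable hypergraph $G=(V,E)$ has a representation by points $p_w$ $(w\in V)$ and ranges $q_f$ $(f\in E)$ such that
\begin{itemize}
\item[(i)] the first coordinate of every $p_w$ is positive;
\item[(ii)] the last coordinate of every $q_f$ is negative;
\item[(iii)] for every $w\in V$ there is a range $r_w$ with last coordinate $0$ that contains $p_w$ and misses $p_u$ for all $u\ne w$.
\end{itemize}
\end{lemma}

\begin{proof}
Start with a generic representation by points $(x_w,a_w,\alpha_w)$ and ranges $(s_f,b_f,\beta_f)$. By (S1) we may assume that all $x_w$ are positive. Fix $T$ with $T\ge s_f+1$ for all $f\in E$. For $A>0$ apply (S3) with $c_0=TA$, $c_1=0$, $c_2=-A$. The new points and ranges are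
\[
p_w=(x_w,\ a_w-A,\ \alpha_w+TA),\qquad q_f=(s_f,\ b_f,\ \beta_f-A(T-s_f)).
\]
Condition (i) holds, and (ii) holds for large $A$ because $\beta_f-A(T-s_f)\le\beta_f-A$.

For (iii) fix $w$ and let $r_w=(t,2t^2x_w,0)$. By \eqref{eq:square}, for every $u\in V$,
\begin{equation}\label{eq:isolate}
\Phi(p_u,r_w)=\alpha_u+TA+(a_u-A)t+t^2x_w^2-t^2(x_u-x_w)^2 .
\end{equation}
The equation $\Phi(p_w,r_w)=1$ reads
\[
x_w^2t^2-(A-a_w)t+(TA+\alpha_w-1)=0 .
\]
Its discriminant $(A-a_w)^2-4x_w^2(TA+\alpha_w-1)$ is a monic quadratic polynomial in $A$, hence positive for large $A$. Let $t=t_w$ be the larger root. It is at least the mean of the two roots, so $t_w\ge(A-a_w)/(2x_w^2)\to\infty$ as $A\to\infty$. For $u\ne w$, subtracting \eqref{eq:isolate} for $w$ from \eqref{eq:isolate} for $u$ removes $A$ and leaves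
\[
\Phi(p_u,r_w)=1+(\alpha_u-\alpha_w)+(a_u-a_w)t_w-(x_u-x_w)^2t_w^2 .
\]
This is a fixed quadratic polynomial in $t_w$ whose leading coefficient is negative because $x_u\ne x_w$. So it is negative for large $A$. There are finitely many conditions, and one large $A$ satisfies them all.
\end{proof}

\subsection{The gluing lemma}

\begin{lemma}\label{lem:glue}
If $F$ and $G$ are representable and $e_0\in E_F$, then $F*_{e_0}G$ is representable.
\end{lemma}

\begin{proof}
Take a generic representation $p_v=(x_v,a_v,\alpha_v)$, $q_e=(s_e,b_e,\beta_e)$ of $F$. After (S2) with $\tau=-s_{e_0}$ we have $s_{e_0}=0$, and after (S3) with $c_0=\beta_{e_0}$, $c_1=b_{e_0}$, $c_2=0$ we have $q_{e_0}=(0,0,0)$. Then $\Phi(p_v,q_{e_0})=\alpha_v$, and the representation is still generic, so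
\[
\alpha_v>0\ \ (v\in e_0),\qquad \alpha_v<0\ \ (v\in V_F\setminus e_0),\qquad s_e\ne0\ \ (e\ne e_0).
\]
Represent $G$ as in Lemma~\ref{lem:isolate}, with points $p_w=(x_w,a_w,\alpha_w)$, ranges $q_f=(s_f,b_f,\beta_f)$ and isolating ranges $r_w$. By (ii) we can fix $\mu>0$ with $\mu^2\alpha_v+\beta_f<0$ for all $v\in V_F$ and $f\in E_G$. For $\lambda>0$ let
\[
\tilde p_v=(\lambda x_v,\ \mu\lambda a_v,\ \mu^2\alpha_v),\qquad \tilde q_e=(\mu s_e/\lambda,\ \mu^2b_e/\lambda,\ \mu^2\beta_e)
\]
be the images under (S4). We use the points $\tilde p_v$ $(v\in V_F)$ and $p_w$ $(w\in V_G)$, the range $\tilde q_e$ for $e\in E_F$ other than $e_0$, the range $q_f$ for $f\in E_G$, and the range $r_w$ for $e_0\cup\{w\}$. There are four kinds of pairs.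

\emph{Points of $F$, ranges of $F$.} Here $\Phi(\tilde p_v,\tilde q_e)=\mu^2\Phi(p_v,q_e)$, so $\tilde q_e$ contains the points of $e$ and misses the other points of $F$.

\emph{Points of $G$, ranges $q_f$ and $r_w$.} Nothing has moved. The range $q_f$ contains the points of $f$, the range $r_w$ contains $p_w$, and both miss the other points of $G$.

\emph{Points of $F$, ranges $q_f$ and $r_w$.} For a fixed range $(s,b,\beta)$,
\[
\Phi\bigl(\tilde p_v,(s,b,\beta)\bigr)=\mu^2\alpha_v+\mu\lambda a_vs+\lambda bx_v+\beta-\lambda^2s^2x_v^2\ \longrightarrow\ \mu^2\alpha_v+\beta\qquad(\lambda\to0).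
\]
For $q_f$ the limit is negative by the choice of $\mu$, so $q_f$ misses all points of $F$ when $\lambda$ is small. For $r_w$ we have $\beta=0$ and the limit $\mu^2\alpha_v$ is nonzero, so for small $\lambda$ the range $r_w$ contains the points of $e_0$ and misses the other points of $F$.

\emph{Points of $G$, ranges $\tilde q_e$ with $e\ne e_0$.} We have
\[
\Phi(p_w,\tilde q_e)=\alpha_w+\mu^2\beta_e+\frac{\mu a_ws_e+\mu^2b_ex_w}{\lambda}-\frac{\mu^2s_e^2x_w^2}{\lambda^2}\ \longrightarrow\ -\infty\qquad(\lambda\to0),
\]
because $s_e\ne0$ and $x_w\ne0$. If either number were zero, the term of order $1/\lambda$ would dominate, with an uncontrolled sign.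

For $\lambda$ small enough, all finitely many signs are as required.
\end{proof}

\begin{proposition}\label{prop:Hk}
For all $k,m\ge1$ the hypergraph $H_k^{(m)}$ is representable.
\end{proposition}

\begin{proof}
The points $(i,0,0)$, $1\le i\le m$, and the range $(0,0,1)$ give $\Phi=1$, so they represent $H_1$. The hypergraph $F_0$ has no vertices and is represented by any range. If $H_{k-1}$ is representable, then Lemma~\ref{lem:glue}, applied once for each gluing in the construction, shows that $F_1,\dots,F_m=H_k$ are representable.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:balls}]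
By Proposition~\ref{prop:Hk} and Lemma~\ref{lem:balls}, the $m$-uniform hypergraph $H_k^{(m)}$ is realized by a finite set $P\subset\mathbb{R}^3$ and a finite family of unit balls with no point of $P$ on their boundaries. By Lemma~\ref{lem:coloring} every $k$-coloring of $P$ makes one of the edges monochromatic.
\end{proof}

\section{Convex bodies with positive curvature}\label{sec:bodies}

To prove Theorem~\ref{thm:bodies}(a) we only have to replace Lemma~\ref{lem:balls}. We first recall the differential geometry that is needed.

A convex body $C\subset\mathbb{R}^d$ has $C^4$ boundary if near each boundary point there is a $C^4$ function $h$ with $\nabla h\ne0$ and $C=\{h\le0\}$ locally. The outer unit normal is $N=\nabla h/|\nabla h|$, and $N\colon\partial C\to S^{d-1}$ is the \emph{Gauss map}; it is of class $C^3$. For tangent vectors $\xi,\zeta$ at a boundary point, differentiating $N$ and using $\langle\nabla h,\zeta\rangle=0$ gives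
\begin{equation}\label{eq:II}
\langle dN(\xi),\zeta\rangle=\frac{\operatorname{Hess}h(\xi,\zeta)}{|\nabla h|}.
\end{equation}
This symmetric form is the second fundamental form. Its value at $(\xi,\xi)$ for a unit tangent vector $\xi$ is the \emph{normal curvature} in the direction $\xi$, and its eigenvalues are the \emph{principal curvatures}. They are all positive exactly when $\operatorname{Hess}h$ is positive definite on the tangent space $\ker dh$. In that case $N$ is a $C^3$ diffeomorphism. Indeed, $dN$ is invertible by \eqref{eq:II}, so $N$ is a local diffeomorphism. It is onto because a maximizer of $\langle\nu,\cdot\rangle$ on $C$ has outer normal $\nu$. It is one-to-one because two points with the same normal $\nu$ both maximize $\langle\nu,\cdot\rangle$; the segment between them would lie in $\partial C$, and the normal curvature along it would vanish.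

\subsection{Reduction to three dimensions}

\begin{lemma}\label{lem:slice}
Let $C\subset\mathbb{R}^d$ be as in Theorem~\ref{thm:bodies} with $0$ in its interior, and let $L$ be a three-dimensional linear subspace. Then $C\cap L$ is a convex body in $L$ with $C^4$ boundary and positive principal curvatures, and every hypergraph realizable by translates of $C\cap L$ in $L$ is realizable by translates of $C$.
\end{lemma}

\begin{proof}
For $u\in L$ we have $(C+u)\cap L=(C\cap L)+u$, which gives the last statement. Since $L$ meets the interior of $C$, the boundary of $C\cap L$ in $L$ is $\partial C\cap L$. Let $\omega$ be a point of it and $h$ a local defining function. The tangent hyperplane $\omega+\ker dh$ supports $C$, so it misses the interior point $0$. If $\ker dh$ contained $L$, this hyperplane would contain $\omega-\omega=0$. Hence $\nabla(h|_L)\ne0$ at $\omega$, and $h|_L$ is a $C^4$ defining function for $C\cap L$. Its Hessian is the restriction of $\operatorname{Hess}h$, which is positive definite on $\ker dh\cap L$.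
\end{proof}

\subsection{How curvature depends on slope}

Let $d=3$. Write $C$ locally as $\{Z\ge\varphi(X,Y)\}$, consider a boundary point where $\nabla\varphi=(\sigma,0)$, and let $K(\sigma)$ be the value of $\varphi_{YY}$ there. If we magnify $Y$ by $1/\delta$ and $X,Z$ by $1/\delta^2$, the body converges near this point to the parabolic cylinder $Z\ge\sigma X+\frac12K(\sigma)Y^2$. As in the model, one parameter fixes both slope and curvature. Expand $K(\sigma)=K_0+K_1\sigma+K_2\sigma^2+\cdots$. The term $K_0Y^2$ depends on the point alone and can be absorbed into $Z$. The term $K_1\sigma Y^2$ is $\sigma$ times a function of the point and can be absorbed into $X$. The first term that cannot be absorbed in this way is $K_2\sigma^2Y^2$, and it produces $s^2x^2$ with the right sign if $K_2>0$. We find a place with $K_2>0$ by averaging. This step takes two derivatives of the curvature, which is where the $C^4$ hypothesis is used.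

\begin{lemma}\label{lem:goodpoint}
Let $C\subset\mathbb{R}^3$ be a convex body with $C^4$ boundary and positive principal curvatures. There are orthonormal coordinates $(X,Y,Z)$, an open set $U$, a $C^4$ function $\varphi$ with $C\cap U=\{Z\ge\varphi(X,Y)\}\cap U$, and boundary points $\omega(\sigma)=(\omega_1(\sigma),\omega_2(\sigma),\omega_3(\sigma))\in U$, defined for $\sigma$ near $0$, such that $\nabla\varphi(\omega_1(\sigma),\omega_2(\sigma))=(\sigma,0)$ and the function $K(\sigma)=\varphi_{YY}(\omega_1(\sigma),\omega_2(\sigma))$ is positive, of class $C^2$, and satisfies $K''(0)>0$.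
\end{lemma}

\begin{proof}
Fix a unit vector $\eta$ and parametrize the unit circle in $\eta^\perp$ by the angle as $\nu(\theta)$. The vector $\eta$ is tangent to $\partial C$ at $N^{-1}(\nu(\theta))$; let $\gamma(\theta)>0$ be the normal curvature there in the direction $\eta$. By \eqref{eq:II}, $\gamma(\theta)$ is the $C^2$ function $\operatorname{Hess}h(\eta,\eta)/|\nabla h|$ evaluated at a point that depends on $\theta$ in a $C^3$ way. So $\gamma$ is of class $C^2$ and $2\pi$-periodic, and
\[
\int_0^{2\pi}(\gamma+\gamma'')\,d\theta=\int_0^{2\pi}\gamma\,d\theta>0 .
\]
Hence $\gamma+\gamma''$ is positive somewhere, and after shifting the parameter we have $\gamma(0)+\gamma''(0)>0$.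

Take the coordinates with basis $\nu'(0),\ \eta,\ -\nu(0)$, so that $\nu(\theta)=(\sin\theta,0,-\cos\theta)$. At $N^{-1}(\nu(0))$ the outer normal is $(0,0,-1)$, and the implicit function theorem gives a neighborhood $U$ and a $C^4$ function $\varphi$ as stated. With the defining function $h=\varphi(X,Y)-Z$, the outer normal is a positive multiple of $(\varphi_X,\varphi_Y,-1)$. For $\sigma=\tan\theta$ near $0$ put $\omega(\sigma)=N^{-1}(\nu(\theta))$. It lies in $U$, and since $\nu(\theta)$ is a positive multiple of $(\sigma,0,-1)$, we get $\nabla\varphi=(\sigma,0)$ there. Formula \eqref{eq:II} with $\xi=\zeta=\eta=(0,1,0)$ and $|\nabla h|=\sqrt{1+\sigma^2}$ gives $\gamma(\theta)=K(\sigma)/\sqrt{1+\sigma^2}$, that is,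
\[
K(\sigma)=\sqrt{1+\sigma^2}\;\gamma(\arctan\sigma).
\]
So $K$ is positive and $C^2$. From $\sqrt{1+\sigma^2}=1+\frac12\sigma^2+O(\sigma^4)$ and $\arctan\sigma=\sigma+O(\sigma^3)$ we obtain $K(\sigma)=\gamma(0)+\gamma'(0)\sigma+\frac12\bigl(\gamma(0)+\gamma''(0)\bigr)\sigma^2+o(\sigma^2)$. Thus $K''(0)=\gamma(0)+\gamma''(0)>0$.
\end{proof}

For the unit ball $\gamma\equiv1$, so $K(\sigma)=\sqrt{1+\sigma^2}$ and every boundary point works.

\subsection{Realization by translates}

\begin{proposition}\label{prop:bodies}
Let $C\subset\mathbb{R}^3$ be a convex body with $C^4$ boundary and positive principal curvatures. Every representable hypergraph is realizable by translates of $C$.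
\end{proposition}

\begin{proof}
Use the notation of Lemma~\ref{lem:goodpoint} and write
\[
K(\sigma)=K_0+K_1\sigma+K_2\sigma^2+R(\sigma),\qquad K_2=\tfrac12K''(0)>0,\qquad R(\sigma)=o(\sigma^2).
\]
Let $p_v=(x_v,a_v,\alpha_v)$, $q_e=(s_e,b_e,\beta_e)$ be a generic representation. We take two limits: the scale $\delta\to0$ turns $C$ into parabolic cylinders, and the slope parameter $\varepsilon\to0$ reduces $K$ to its quadratic Taylor polynomial.

\emph{The limit $\delta\to0$.} Let $\varepsilon>0$ be so small that $\omega(\sigma_e)$ is defined for all $\sigma_e=\varepsilon s_e$. Let $\xi_v,\zeta_v,y_e,z_e$ be real numbers that do not depend on $\delta$, and put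
\[
\hat p_v=(\delta^2\xi_v,\ \delta x_v,\ \delta^2\zeta_v),\qquad u_e=-\omega(\sigma_e)-(0,\ \delta y_e,\ \delta^2z_e).
\]
We have $\hat p_v\in C+u_e$ if and only if $C$ contains
\[
\hat p_v-u_e=\omega(\sigma_e)+\bigl(\delta^2\xi_v,\ \delta(x_v+y_e),\ \delta^2(\zeta_v+z_e)\bigr),
\]
and this point lies in $U$ for small $\delta$. Expand $\varphi$ to second order at $(\omega_1(\sigma_e),\omega_2(\sigma_e))$, where its value is $\omega_3(\sigma_e)$ and its gradient is $(\sigma_e,0)$. The increment is $(\delta^2\xi_v,\delta(x_v+y_e))$, so the terms with $\varphi_{XY}$ and $\varphi_{XX}$ are $O(\delta^3)$, and $\varphi$ grows by $\delta^2\sigma_e\xi_v+\frac12\delta^2K(\sigma_e)(x_v+y_e)^2+o(\delta^2)$. Therefore $Z-\varphi(X,Y)$ at the point $\hat p_v-u_e$ equals $\delta^2\Theta_{ve}+o(\delta^2)$, where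
\[
\Theta_{ve}=\zeta_v+z_e-\sigma_e\xi_v-\tfrac12K(\sigma_e)x_v^2-K(\sigma_e)x_vy_e-\tfrac12K(\sigma_e)y_e^2 .
\]

\emph{The limit $\varepsilon\to0$.} Choose
\begin{align*}
\xi_v&=-\tfrac12K_1x_v^2-\tfrac12K_2\varepsilon a_v, & y_e&=-\frac{K_2\varepsilon^2b_e}{2K(\sigma_e)},\\
\zeta_v&=\tfrac12K_0x_v^2+\tfrac12K_2\varepsilon^2\alpha_v, & z_e&=\tfrac12K(\sigma_e)y_e^2+\tfrac12K_2\varepsilon^2\beta_e .
\end{align*}
The division is allowed because $K>0$. The first summands of $\zeta_v$ and $\xi_v$ cancel the terms $K_0$ and $K_1\sigma_e$ in $-\frac12K(\sigma_e)x_v^2$, and the first summand of $z_e$ cancels the last term of $\Theta_{ve}$. Moreover $\sigma_e\cdot\frac12K_2\varepsilon a_v=\frac12K_2\varepsilon^2a_vs_e$ and $-K(\sigma_e)x_vy_e=\frac12K_2\varepsilon^2b_ex_v$. What is left is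
\begin{align*}
\Theta_{ve}&=\tfrac12K_2\varepsilon^2(\alpha_v+a_vs_e+b_ex_v+\beta_e)-\tfrac12x_v^2\bigl(K_2\varepsilon^2s_e^2+R(\varepsilon s_e)\bigr)\\
&=\tfrac12K_2\varepsilon^2\,\Phi(p_v,q_e)+o(\varepsilon^2).
\end{align*}

Fix $\varepsilon$ so small that every $\Theta_{ve}$ has the sign of $\Phi(p_v,q_e)\ne0$; this uses $K_2>0$. Then fix $\delta$ so small that all points $\hat p_v-u_e$ lie in $U$ and $Z-\varphi(X,Y)$ has the sign of $\Theta_{ve}$ at each of them. Now $\hat p_v\in C+u_e$ if and only if $v\in e$, no point lies on a boundary, and the $\hat p_v$ are distinct because the $x_v$ are.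
\end{proof}

\begin{remark}
At a point with $K_2<0$ the same formulas give $\Theta_{ve}$ the sign of $-\Phi(p_v,q_e)$, so they realize the complements of the edges. At a point with $K_2=0$ they give no information. This is why Lemma~\ref{lem:goodpoint} is needed.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:bodies}(a)]
Replacing $C$ by a translate does not change the family of translates, so let $0$ be an interior point. By Lemma~\ref{lem:slice} and Proposition~\ref{prop:bodies}, every representable hypergraph is realizable by translates of $C$. Apply this to $H_k^{(m)}$, using Proposition~\ref{prop:Hk} and Lemma~\ref{lem:coloring}.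
\end{proof}

\section{Duality, exact chromatic numbers, and dimension}\label{sec:consequences}

\begin{proof}[Proof of Theorem~\ref{thm:bodies}(b)]
For $p,u\in\mathbb{R}^d$, each of the statements $p\in C+u$ and $-u\in C-p$ says that $p-u\in C$. Take $P$ and the translates $C+u$ from part (a), and consider the family of translates $C-p$, $p\in P$. These are distinct since $C$ is bounded, so a $k$-coloring of the family is a $k$-coloring of $P$. By (a) some $C+u$ contains exactly $m$ points of $P$, all of one color. The point $-u$ then lies in exactly $m$ members of the family, all of this color.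
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:bodies}(c)]
Realize $H_r^{(m)}$ by translates of $C$ as in the proof of (a). Its chromatic number exceeds $r$ by Lemma~\ref{lem:coloring}. Delete the edges one at a time. Each hypergraph obtained is $m$-uniform and is realized by the same points and the remaining translates. Deleting an edge $e$ lowers the chromatic number by at most $1$. To see this, take a coloring of the smaller hypergraph without monochromatic edges and give one vertex $v\in e$ a new color. An edge through $v$, in particular $e$, has a second vertex because $m\ge2$, and this vertex has an old color; the edges that avoid $v$ keep their colors. So the larger hypergraph needs at most one more color. When no edges remain, the chromatic number is $1$. A sequence of integers that starts above $r$, ends at $1$ and never drops by more than $1$ takes every value from $1$ to $r$.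
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:dim}]
For $d=1$ the alternating coloring of Section~\ref{sec:intro} gives boundedness with $k=m=2$. For $d=2$ boundedness with $k=3$ is the result (A) quoted there, applied to the unit disk. For $d\ge3$ the chromatic number is unbounded by Theorem~\ref{thm:bodies}(a).
\end{proof}

\begin{thebibliography}{1}

\bibitem{DP}
G\'abor Dam\'asdi and D\"om\"ot\"or P\'alv\"olgyi,
\emph{Three-chromatic geometric hypergraphs},
arXiv:2112.01820 (2021).

\end{thebibliography}
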